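\title{Betti numbers of the $\mathbb{Z}_3$-equivariant Hilbert schemes of the plane and a refined pentagonal recurrence}

\begin{abstract}
Let $\mathbb{Z}_3$ act on $\mathbb{C}^2$ by scalars. We prove the product formula conjectured by Gusein-Zade, Luengo and Melle-Hern\'andez for the Betti numbers of the spaces of invariant zero-dimensional subschemes of $\mathbb{C}^2$. A cell decomposition turns the Betti numbers into the distribution of an arm--leg statistic on partitions. The Bressoud--Zeilberger bijection for Euler's pentagonal recurrence shifts a variant of this statistic by a constant; this gives a pentagonal number theorem with an extra variable, and the Jacobi triple product gives the formula. The argument also refines the count by the rank of the partition, and it yields a formula in the Grothendieck ring of varieties for surfaces with a $\mathbb{Z}_3$-action whose fixed points are isolated and of scalar type.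
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\zeta$ be a primitive cube root of unity, and let $\mathbb{Z}_3=\langle\zeta\rangle$ act on $\mathbb{C}^2$ by $\zeta\cdot(x,y)=(\zeta x,\zeta y)$. The equivariant Hilbert scheme
\[
H_n=[\mathbb{C}^2/\mathbb{Z}_3]^{[n]}
\]
is the moduli space of $\mathbb{Z}_3$-invariant zero-dimensional subschemes of $\mathbb{C}^2$ of length $n$. Equivalently, it parametrizes the invariant ideals $I\subset\mathbb{C}[x,y]$ with $\dim_{\mathbb{C}}\mathbb{C}[x,y]/I=n$; these may be thought of as zero-dimensional substacks of $[\mathbb{C}^2/\mathbb{Z}_3]$. It is the fixed locus of $\mathbb{Z}_3$ on the Hilbert scheme of points $\mathrm{Hilb}^n(\mathbb{C}^2)$. We determine its Betti numbers $b_k(H_n)$.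

\begin{example}\label{ex:small}
Let $\mathfrak{m}=(x,y)$. The support of an invariant subscheme is a union of orbits, and every orbit other than $\{0\}$ has three points. So $H_1=\{\mathfrak{m}\}$, and $H_2\cong\mathbb{P}^1$ consists of the ideals $(f)+\mathfrak{m}^2$ with $f$ a nonzero linear form; all of them are invariant because the action is scalar. For $n=3$, an ideal supported at $0$ is either $\mathfrak{m}^2$ or, up to exchanging $x$ and $y$, of the form $(y-\beta x-\gamma x^2,\,x^3)$. The group acts on $y-\beta x$ and on $x^2$ by different characters and $x^2\notin I$, so invariance forces $\gamma=0$. A free orbit on the line $y=\beta x$ has ideal $(y-\beta x,\,x^3-\alpha)$ with $\alpha\neq0$. Thus $H_3\setminus\{\mathfrak{m}^2\}$ is covered by the two planes of ideals $(y-\beta x,\,x^3-\alpha)$ and $(x-\beta' y,\,y^3-\alpha')$, glued by $\beta'=\beta^{-1}$, $\alpha'=\beta^3\alpha$: this is the total space of $\mathcal{O}_{\mathbb{P}^1}(-3)$. The point $\mathfrak{m}^2$ is isolated, because the representation $\mathbb{C}[x,y]/I$ is locally constant on $H_3$ and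 is regular exactly when $I\ne\mathfrak{m}^2$. The polynomials $\sum_k b_{2k}(H_n)t^k$ for $n=1,2,3$ are $1$, $1+t$ and $2+t$.
\end{example}

So $H_n$ is in general noncompact and disconnected, with components of different dimensions. What should the generating series be? For the trivial group it is $\prod_{m\ge1}(1-t^{m-1}q^m)^{-1}$ (Remark~\ref{rem:trivial}). For $\mathbb{Z}_3$, as for the trivial group, there is a cell decomposition with one cell for each partition of $n$, so at $t=1$ the series is $\prod_m(1-q^m)^{-1}$, and one may hope for a product $\prod_m(1-t^{\epsilon_m}q^m)^{-1}$. Example~\ref{ex:small} forces $\epsilon_1=0$, $\epsilon_2=1$, $\epsilon_3=0$. A free orbit has three points, so one expects the step $m\to m+3$ to play the role of the step $m\to m+1$ for the trivial group, that is, $\epsilon_{m+3}=\epsilon_m+1$. The resulting product, displayed in \eqref{eq:main} below, is the formula conjectured by Gusein-Zade, Luengo and Melle-Hern\'andez; we take the statement from Castro and Ross \cite{CR}. We prove it.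

For a partition $\lambda=(\lambda_1\ge\dots\ge\lambda_\ell>0)$ let $|\lambda|=\sum_i\lambda_i$ and $\ell(\lambda)=\ell$, let $\lambda'$ be the conjugate partition, $\lambda'_j=\#\{i:\lambda_i\ge j\}$, and let $\operatorname{rk}(\lambda)=\lambda_1-\ell(\lambda)$ be the \emph{rank}, with $\lambda_1=0$ for $\lambda=\emptyset$. The boxes of $\lambda$ are the pairs $\square=(i,j)$ with $1\le j\le\lambda_i$ (row $i$, column $j$). The \emph{arm} $a=a(\square)=\lambda_i-j$ and the \emph{leg} $l=l(\square)=\lambda'_j-i$ count the boxes to the right of $\square$ and below it. All congruences are modulo $3$ unless stated otherwise. Put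
\[
c(\lambda)=\#\{\square\in\lambda:\ a-l\equiv1\},\qquad c_+(\lambda)=\#\{\square\in\lambda:\ a>0,\ a-l\equiv1\},
\]
\[
G=\sum_\lambda q^{|\lambda|}t^{c(\lambda)},\qquad F=\sum_\lambda q^{|\lambda|}t^{c_+(\lambda)}.
\]

\begin{theorem}\label{thm:betti}
The spaces $H_n$ have no odd cohomology, and
\begin{equation}\label{eq:main}
1+\sum_{n>0,\,k\ge0}b_{2k}(H_n)\,t^kq^n=F=\prod_{m\ge1}\frac{1}{(1-t^{m-1}q^{3m-2})(1-t^mq^{3m-1})(1-t^{m-1}q^{3m})}.
\end{equation}
In particular, $H_n$ has exactly $\lfloor n/3\rfloor+1$ connected components.
\end{theorem}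

The combinatorial core of the proof concerns $G$. For $j\in\mathbb{Z}$ let
\[
e_j=q^{j(3j+1)/2}\,t^{j(j+1)/2},
\]
so that $\sum_j(-1)^je_j=1-q-tq^2+tq^5+t^3q^7-\cdots$.

\begin{theorem}\label{thm:rank}
We have $G\cdot\sum_{j\in\mathbb{Z}}(-1)^je_j=1$. More precisely, for $j\ge1$,
\[
\sum_{\lambda:\ \operatorname{rk}(\lambda)\ge 3j-2}q^{|\lambda|}t^{c(\lambda)}=\frac{\sum_{i\ge j}(-1)^{i-j}e_i}{e_{j-1}\,\sum_{i\in\mathbb{Z}}(-1)^ie_i}.
\]
\end{theorem}

With $p_n(t)=\sum_{\lambda\vdash n}t^{c(\lambda)}$ and $p_n=0$ for $n<0$, the first assertion is the recurrence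
\begin{equation}\label{eq:recurrence}
p_n=p_{n-1}+t\,p_{n-2}-t\,p_{n-5}-t^3p_{n-7}+\cdots\qquad(n\ge1),
\end{equation}
which at $t=1$ is Euler's pentagonal recurrence for the number of partitions.

The third result passes from the plane to surfaces. The Grothendieck ring $K_0(\mathrm{Var}_{\mathbb{C}})$ is generated by the isomorphism classes $[X]$ of complex varieties, with $[X]=[Y]+[X\setminus Y]$ for $Y\subset X$ closed and $[X][X']=[X\times X']$; put $\mathbb{L}=[\mathbb{A}^1]$. For a surface $X$ let $X^{[n]}$ be its Hilbert scheme of $n$ points. For $X$ smooth and projective, with Hodge numbers $h^{p,r}(X)$, let $E(X;u,v)=\sum_{p,r}(-1)^{p+r}h^{p,r}(X)u^pv^r$.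

\begin{theorem}\label{thm:surface}
Let $S$ be a smooth quasi-projective complex surface with a $\mathbb{Z}_3$-action whose fixed locus consists of $N$ isolated points, at each of which a generator acts on the tangent plane by a nontrivial scalar. Let $H_n(S)=(S^{[n]})^{\mathbb{Z}_3}$, let
\[
\langle H_n(S)\rangle=\sum_C\mathbb{L}^{-\dim C}[C]\in K_0(\mathrm{Var}_{\mathbb{C}})[\mathbb{L}^{-1}],
\]
the sum running over the connected components $C$ of $H_n(S)$, and let $\hat Y\to S/\mathbb{Z}_3$ be the minimal resolution. Then
\[
\sum_n\langle H_n(S)\rangle q^n=\Big(\sum_m\mathbb{L}^{-2m}[\hat Y^{[m]}]\,q^{3m}\Big)\prod_{k\ge1}\left(\frac{1-\mathbb{L}^{-k}q^{3k}}{(1-\mathbb{L}^{1-k}q^{3k-2})(1-\mathbb{L}^{-k}q^{3k-1})}\right)^{N}.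
\]
If $S$ is projective, then
\begin{multline*}
\sum_nE(H_n(S);u,v)\,q^n\\
=\Big(\sum_mE(\hat Y^{[m]};u,v)\,q^{3m}\Big)\prod_{k\ge1}\left(\frac{1-(uv)^kq^{3k}}{(1-(uv)^{k-1}q^{3k-2})(1-(uv)^kq^{3k-1})}\right)^{N}.
\end{multline*}
\end{theorem}

Section~\ref{sec:cells} proves the first equality in \eqref{eq:main}. Section~\ref{sec:triples} compares $F$ with $G$ and deduces the second equality from Theorem~\ref{thm:rank}, which is proved in Section~\ref{sec:bijection}. Section~\ref{sec:surfaces} proves Theorem~\ref{thm:surface}.

\section{Cells of $H_n$}\label{sec:cells}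

We use three standard facts.
\begin{itemize}
\item[(a)] (Fogarty) For a smooth quasi-projective surface $X$, the scheme $X^{[n]}$ is smooth of dimension $2n$. Its tangent space at the subscheme with ideal sheaf $I$ is $\mathrm{Hom}(I,\mathcal{O}/I)$. The Hilbert--Chow morphism $X^{[n]}\to\mathrm{Sym}^nX$, which records the support with multiplicities, is projective.
\item[(b)] The fixed locus of a finite group acting on a smooth complex variety is smooth and closed, and its tangent space at a point is the invariant part of the ambient tangent space.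
\item[(c)] (Bia{\l}ynicki-Birula) Let $X$ be a smooth, locally closed, invariant subvariety of a projective space with a linear $\mathbb{C}^*$-action, and let $p\in X$ be an isolated fixed point. Then $\{z\in X:\lim_{\tau\to0}\tau\cdot z=p\}$ is a locally closed subvariety isomorphic to $\mathbb{A}^{d^+}$, where $d^+$ is the number of positive weights of $\mathbb{C}^*$ on $T_pX$. Inverting the action gives the same statement for $\tau\to\infty$ and the number $d^-$ of negative weights.
\end{itemize}
By (a) and (b), $H_n$ is smooth and closed in $\mathrm{Hilb}^n(\mathbb{C}^2)$.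

\subsection*{Tangent weights}
The torus $T=(\mathbb{C}^*)^2$ acts on the points of $\mathbb{C}^2$ by $(x,y)\mapsto(t_1x,t_2y)$. It contains $\mathbb{Z}_3$ through $\zeta\mapsto(\zeta,\zeta)$, so it preserves $H_n$. A $T$-stable ideal is spanned by monomials. The $T$-fixed points of $\mathrm{Hilb}^n(\mathbb{C}^2)$ are therefore the ideals $I_\lambda$, $\lambda\vdash n$, spanned by the $x^{i-1}y^{j-1}$ with $(i,j)\notin\lambda$, and all of them lie in $H_n$. The character of $T$ on the tangent space of $\mathrm{Hilb}^n(\mathbb{C}^2)$ at $I_\lambda$ is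
\begin{equation}\label{eq:tangent}
\sum_{\square\in\lambda}\big(t_1^{\,l+1}t_2^{-a}+t_1^{-l}t_2^{\,a+1}\big)
\end{equation}
(\cite{ES}; \cite[Prop.~5.8]{Nak}). For instance, $I_{(1^n)}=(x^n,y)$ deforms to the ideals $(x^n+\alpha_1x^{n-1}+\dots+\alpha_n,\ y-\beta_0-\dots-\beta_{n-1}x^{n-1})$, and $T$ scales $\alpha_k$ by $t_1^k$ and $\beta_k$ by $t_1^{-k}t_2$. Setting $t_1=t_2=\zeta$ in \eqref{eq:tangent} and using (b), we see that the tangent space $T_\lambda H_n$ at $I_\lambda$ keeps the first term of a box if and only if $a-l\equiv1$, and the second if and only if $l-a\equiv1$.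

To apply (c) we need a one-parameter subgroup that contracts the plane to the origin, so that limits exist, and has no zero weight in \eqref{eq:tangent}. Take $\tau\mapsto(\tau,\tau^K)$ with $K>n$. The first term of a box has weight $l+1-aK$; since $1\le l+1\le n<K$, this is negative for $a>0$ and positive for $a=0$. The second term has weight $-l+(a+1)K>0$. Let
\[
c^*(\lambda)=\#\{\square:\ l-a\equiv1\},\qquad c_0(\lambda)=\#\{\square:\ a=0,\ a-l\equiv1\}=c(\lambda)-c_+(\lambda).
\]
The numbers of negative and positive weights on $T_\lambda H_n$ are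
\begin{equation}\label{eq:dpm}
d^-_\lambda=c_+(\lambda),\qquad d^+_\lambda=c^*(\lambda)+c_0(\lambda),
\end{equation}
and $d^+_\lambda+d^-_\lambda=\dim C$ for the component $C$ of $H_n$ containing $I_\lambda$.

The fixed points of $\mathbb{C}^*$ on $H_n$ are exactly the $I_\lambda$. Indeed, the support of a fixed subscheme is a finite $\mathbb{C}^*$-stable set, hence $\{0\}$, so its ideal $I$ contains $\mathfrak{m}^n$. The monomials $x^iy^j$ with $i+j<n$ form a basis of $\mathbb{C}[x,y]/\mathfrak{m}^n$ and have distinct degrees $i+Kj$, because $i<K$. Hence the $\mathbb{C}^*$-stable subspace $I/\mathfrak{m}^n$ is spanned by monomials.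

\subsection*{A linear model of the action}
To compute homology from cells one needs the cells to be attached in an order, and $H_n$ is not compact. Both points are handled by an equivariant closed embedding
\begin{equation}\label{eq:embedding}
H_n\hookrightarrow\mathbb{P}(V)\times\mathbb{A}^b,
\end{equation}
where $\mathbb{C}^*$ acts linearly on $V$ and with positive weights on $\mathbb{A}^b$. For the first factor, view $\mathrm{Hilb}^n(\mathbb{C}^2)$ as an open subset of $\mathrm{Hilb}^n(\mathbb{P}^2)$, send a subscheme to the space of forms of a fixed large degree vanishing on it, and apply the Pl\"ucker embedding; this is an equivariant locally closed embedding of $H_n$ in some $\mathbb{P}(V)$. For the second, embed $\mathrm{Sym}^n\mathbb{C}^2$ as a closed subvariety of $\mathbb{A}^b$ by generators of $\mathbb{C}[x_1,y_1,\dots,x_n,y_n]^{S_n}$ that are homogeneous of positive degree for $\deg x_i=1$, $\deg y_i=K$, and compose with the Hilbert--Chow morphism. The map $H_n\to\mathbb{A}^b$ is proper by (a), so the locally closed embedding \eqref{eq:embedding} is proper,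 hence closed. A point $([v],u)$ of $H_n$ has $u=0$ if and only if the subscheme is supported at the origin.

\begin{proposition}\label{prop:cells}
The space $H_n$ has no odd cohomology, and $b_{2k}(H_n)=\#\{\lambda\vdash n:\ c_+(\lambda)=k\}$.
\end{proposition}

\begin{proof}
Write $v=\sum_\omega v_\omega$ for the decomposition of $v\in V$ into weight vectors. If $\omega$ is the least weight with $v_\omega\ne0$, then $\tau\cdot([v],u)\to([v_\omega],0)$ as $\tau\to0$. Since $H_n$ is closed, every point of $H_n$ has a limit in $H_n$, which is a fixed point. By (c), $H_n=\bigsqcup_\lambda X_\lambda$, where $X_\lambda\cong\mathbb{A}^{d^+_\lambda}$ is the set of points with limit $I_\lambda$.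

Let $X_{\ge\omega}\subset H_n$ be the closed subset where $v_{\omega'}=0$ for all $\omega'<\omega$. It is $H_n$ for $\omega\ll0$ and empty for $\omega\gg0$. On $D_\omega=X_{\ge\omega}\setminus X_{\ge\omega+1}$ the limit $([v_\omega],0)$ depends continuously on the point and takes finitely many values, so its fibers are open and closed in $D_\omega$. The limit of a point determines its least weight, so each nonempty fiber is a whole cell. Thus $D_\omega$ is a topological disjoint union of cells.

Borel--Moore homology $H^{BM}_*$ (homology with locally finite chains; the argument is the same over $\mathbb{Z}$ and over $\mathbb{Q}$) has these properties: $H^{BM}_i(\mathbb{A}^d)$ is free of rank one for $i=2d$ and zero otherwise; a closed subset $Z\subset X$ gives a long exact sequence $\cdots\to H^{BM}_i(Z)\to H^{BM}_i(X)\to H^{BM}_i(X\setminus Z)\to H^{BM}_{i-1}(Z)\to\cdots$; and $H^k(C)\cong H^{BM}_{2d-k}(C)$ for a complex manifold $C$ of dimension $d$. Fix a component $C$ of $H_n$. Each cell is connected and contains its fixed point, so $C$ is the union of the $X_\lambda$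 with $I_\lambda\in C$. Apply the sequence to $C\cap X_{\ge\omega+1}\subset C\cap X_{\ge\omega}$, by descending induction on $\omega$. The closed part and the open part $C\cap D_\omega$ have no odd homology, so the same holds for $C\cap X_{\ge\omega}$, and the ranks in even degrees add. Hence $H^{BM}_{\mathrm{odd}}(C)=0$ and $H^{BM}_{2i}(C)$ has rank $\#\{\lambda:I_\lambda\in C,\ d^+_\lambda=i\}$. By duality, $C$ has no odd cohomology, and $\lambda$ contributes to $b_{2k}(C)$ for $k=\dim C-d^+_\lambda=d^-_\lambda=c_+(\lambda)$.
\end{proof}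

\begin{remark}\label{rem:trivial}
For the trivial group the same proof counts all boxes with $a>0$. A row of length $m$ contains $m-1$ of them, whatever the other rows are, and this additivity gives $\prod_m(1-t^{m-1}q^m)^{-1}$ at once. The statistic $c_+$ involves legs and is not additive over rows: $c_+((2))=1$ but $c_+((2,1))=0$. This is the difficulty of the problem. The congruence $a-l\equiv1$ comes from the scalar action. For the action $(x,y)\mapsto(\zeta x,\zeta^2y)$ both terms of a box survive exactly when $a+l+1\equiv0$; for $n=2$ no term survives, and the fixed locus is two points instead of $\mathbb{P}^1$.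
\end{remark}

\section{Triples of equal rows and the triple product}\label{sec:triples}

The product in \eqref{eq:main} has three families of factors, as does the Jacobi triple product, which we use in the form
\begin{equation}\label{eq:jacobi}
\sum_{j\in\mathbb{Z}}(-1)^j\alpha^{j(j+1)/2}\beta^{j(j-1)/2}=\prod_{m\ge1}(1-\alpha^m\beta^m)(1-\alpha^m\beta^{m-1})(1-\alpha^{m-1}\beta^m)
\end{equation}
in $\mathbb{Z}[[\alpha,\beta]]$. With $\alpha=tq^2$ and $\beta=q$ the last two families become $t^mq^{3m-1}$ and $t^{m-1}q^{3m-2}$, as in \eqref{eq:main}, but the first becomes $t^mq^{3m}$ instead of $t^{m-1}q^{3m}$. The boxes with $a=0$, which $c$ counts and $c_+$ does not, account exactly for this discrepancy. We record them with a separate variable $z$, and treat $c^*$ at the same time for use in Section~\ref{sec:surfaces}.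

\begin{lemma}\label{lem:triples}
In $\mathbb{Z}[t,z][[q]]$,
\[
\sum_\lambda q^{|\lambda|}t^{c(\lambda)}z^{c_0(\lambda)}=\sum_\lambda q^{|\lambda|}t^{c^*(\lambda)}z^{c_0(\lambda)}=G\prod_{s\ge1}\frac{1-t^sq^{3s}}{1-zt^sq^{3s}}.
\]
\end{lemma}

\begin{proof}
Let $m_s$ be the number of rows of length $s$ in $\lambda$, and write $m_s=3p_s+\rho_s$ with $\rho_s\in\{0,1,2\}$. The boxes with $a=0$ in the rows of length $s$ have legs $0,1,\dots,m_s-1$, and $c_0$ counts those with $l\equiv2$. Hence $c_0(\lambda)=\sum_sp_s$.

Suppose $m_s\ge3$ and delete three consecutive rows of length $s$. In the other rows arms do not change; legs drop by $3$ for boxes above the deleted rows in columns $j\le s$ and do not change otherwise. So the other rows contribute to $c$ and to $c^*$ as before. In each column $j\le s$ the three deleted boxes have the same arm and consecutive legs, so $a-l$ takes each residue once. Hence $c$ and $c^*$ both drop by $s$.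

Let $\mathcal{P}_0$ be the set of partitions with all multiplicities at most $2$, and let $\lambda^\circ\in\mathcal{P}_0$ have multiplicities $\rho_s$. The map $\lambda\mapsto(\lambda^\circ,(p_s)_s)$ is a bijection onto pairs of an element of $\mathcal{P}_0$ and a finitely supported sequence of nonnegative integers, with $|\lambda|=|\lambda^\circ|+\sum_s3sp_s$ and $c(\lambda)=c(\lambda^\circ)+\sum_ssp_s$. Therefore the first series equals $R\prod_s(1-zt^sq^{3s})^{-1}$ with $R=\sum_{\lambda\in\mathcal{P}_0}q^{|\lambda|}t^{c(\lambda)}$, and $z=1$ gives $R=G\prod_s(1-t^sq^{3s})$. The same computation expresses the second series through $\sum_\lambda q^{|\lambda|}t^{c^*(\lambda)}$ in place of $G$, and this sum is $G$ because conjugation exchanges arms and legs, so that $c^*(\lambda)=c(\lambda')$.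
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:betti}, assuming Theorem~\ref{thm:rank}]
For $\alpha=tq^2$, $\beta=q$ the left side of \eqref{eq:jacobi} is $\sum_j(-1)^je_j$, since $j(j+1)+j(j-1)/2=j(3j+1)/2$. By Theorem~\ref{thm:rank},
\begin{equation}\label{eq:Gproduct}
G=\prod_{m\ge1}\frac{1}{(1-t^{m-1}q^{3m-2})(1-t^mq^{3m-1})(1-t^mq^{3m})}.
\end{equation}
Since $c_+=c-c_0$, Lemma~\ref{lem:triples} with $z=t^{-1}$ gives $F=G\prod_s(1-t^sq^{3s})/(1-t^{s-1}q^{3s})$, which is the product in \eqref{eq:main}. Proposition~\ref{prop:cells} gives the first equality in \eqref{eq:main} and the vanishing of odd cohomology. At $t=0$ the product is $1/((1-q)(1-q^3))$, whose coefficient of $q^n$ is $\lfloor n/3\rfloor+1=b_0(H_n)$.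
\end{proof}

\begin{remark}
Formula \eqref{eq:Gproduct} reads $G=\prod_{m\ge1}(1-t^{\lfloor(m+1)/3\rfloor}q^m)^{-1}$, and $\lfloor(m+1)/3\rfloor=c((m))$. So $c(\lambda)$ has the same distribution on the partitions of $n$ as the additive statistic $\sum_ic((\lambda_i))$, although the two differ: on $(2,1)$ and $(1,1,1)$ the first takes the values $0,1$ and the second $1,0$.
\end{remark}

\section{The Bressoud--Zeilberger bijection}\label{sec:bijection}

It remains to prove the recurrence \eqref{eq:recurrence}. Its terms have sizes $n-j(3j+1)/2$, and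
\begin{equation}\label{eq:ratio}
e_j/e_{j-1}=q^{3j-1}t^j .
\end{equation}
To cancel part of the $j$-th term against part of the $(j-1)$-st we need a map that adds $3j-1$ to the size and $j$ to $c$. For the size alone, such a map is the bijection of Bressoud and Zeilberger \cite{BZ}: remove the first column of $\lambda$, of height $\ell=\ell(\lambda)$, and put a row of length $\ell+3j-1$ on top,
\[
\varphi_j(\lambda)=(\ell+3j-1,\ \lambda_1-1,\ \dots,\ \lambda_\ell-1)\qquad(\text{zeros dropped}).
\]
All properties of $\varphi_j$ that we use are proved below.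

\begin{example}\label{ex:four}
For $n=4$ the recurrence says $p_4=p_3+tp_2$. Split the partitions of $4$ by rank. The map $\varphi_0$ sends the three of rank $\le0$ to the three partitions of $3$, and $\varphi_1$ sends the two partitions of $2$ to the two of rank $\ge1$. The table lists $a-l$ over the boxes, row by row; entries $\equiv1$ are underlined.
\[
\begin{array}{c|lll|lll}
j&\lambda&a-l&c&\varphi_j(\lambda)&a-l&c\\\hline
0&(2,2)&0,-1,\underline{1},0&1&(1,1,1)&\underline{-2},-1,0&1\\
0&(2,1,1)&-1,0,-1,0&0&(2,1)&0,0,0&0\\
0&(1,1,1,1)&-3,\underline{-2},-1,0&1&(3)&2,\underline{1},0&1\\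
1&(2)&\underline{1},0&1&(3,1)&\underline{1},\underline{1},0,0&2\\
1&(1,1)&-1,0&0&(4)&3,2,\underline{1},0&1
\end{array}
\]
In each line $c$ grows by $j$, so $p_4=p_3+tp_2=1+3t+t^2$. The boxes that are not moved keep their arms and legs, so the whole effect is a comparison of the removed column with the added row. The statistic $c_+$ would not do: under $\varphi_0$ it is constant along $(2,1,1)\mapsto(2,1)$ but goes from $0$ to $1$ along $(1,1,1,1)\mapsto(3)$.
\end{example}

\begin{lemma}\label{lem:bz}
Fix $j\in\mathbb{Z}$. The map $\varphi_j$ is a bijection from $\{\lambda:\operatorname{rk}(\lambda)\le3j\}$, with $\emptyset$ removed if $j=0$, onto $\{\mu:\operatorname{rk}(\mu)\ge3j-2\}$. For $\mu=\varphi_j(\lambda)$ we have $|\mu|=|\lambda|+3j-1$ and $c(\mu)=c(\lambda)+j$.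
\end{lemma}

\begin{proof}
\emph{The bijection.} Let $\lambda$ be in the source and $\ell=\ell(\lambda)$. The rank condition $\ell+3j\ge\lambda_1$ says that the new row is at least as long as $\lambda_1-1$. Its length is nonnegative: otherwise $\ell+3j=0=\lambda_1$, so $\lambda=\emptyset$ and $j=0$, the excluded case. So $\mu$ is a partition with $\mu_1=\ell+3j-1$ and $\ell(\mu)\le\ell+1$, whence $\operatorname{rk}(\mu)\ge3j-2$. We removed $\ell$ boxes and added $\ell+3j-1$, which gives the size.

Conversely, let $\operatorname{rk}(\mu)\ge3j-2$ and put $h=\mu_1-3j+1\ge\ell(\mu)-1$. Then $h\ge0$: for $\mu\ne\emptyset$ by this inequality, and for $\mu=\emptyset$ because $0\ge3j-2$ forces $j\le0$. Let $\psi_j(\mu)=(\mu_2+1,\dots,\mu_{h+1}+1)$, with $\mu_i=0$ for $i>\ell(\mu)$; it has exactly $h$ parts. If $h\ge1$, its first part is $\mu_2+1\le\mu_1+1=h+3j$, so its rank is at most $3j$. If $h=0$, it is empty and $3j=\mu_1+1\ge1$, so $j\ge1$ and $\emptyset$ lies in the source. Now $\varphi_j\psi_j(\mu)=(h+3j-1,\mu_2,\dots,\mu_{h+1})=\mu$ because $h+1\ge\ell(\mu)$, and $\psi_j\varphi_j(\lambda)=\lambda$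 because for $\mu=\varphi_j(\lambda)$ we have $h=\ell(\lambda)$ and $\mu_{i+1}+1=\lambda_i$.

\emph{The statistic.} Let $h=\ell(\lambda)$, $w=h+3j-1\ge0$ and $\eta=(\lambda_1-1,\dots,\lambda_h-1)$. Then $\eta$ fits in a rectangle with $h$ rows and $w$ columns; $\lambda$ is $\eta$ with a column of height $h$ added on the left, and $\mu$ is $\eta$ with a row of length $w$ added on top (Figure~\ref{fig:bz}). The boxes of $\eta$ have the same arms and legs in $\eta$, $\lambda$ and $\mu$. The new boxes have $(a,l)=(\eta_i,h-i)$, $1\le i\le h$, in $\lambda$, and $(a,l)=(w-s,\eta'_s)$, $1\le s\le w$, in $\mu$. Hence $c(\lambda)=c(\eta)+A$ and $c(\mu)=c(\eta)+B$, where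
\[
A=\#\{1\le i\le h:\ \eta_i+i\equiv h+1\},\qquad B=\#\{1\le s\le w:\ \eta'_s+s\equiv w-1\},
\]
and $w-1=h+3j-2\equiv h+1$. We must show $B-A=j$.

The number $A$ is a sum over the rows and $B$ a sum over the columns of the rectangle. The object that sees both is the boundary path of $\eta$, which has one step for each row and one for each column. Let $(x,y)$ denote the lattice point $x$ units to the right of and $y$ units below the top left corner, and set $\eta_0=w$, $\eta_{h+1}=0$. Start at $(0,h)$. For $i=h,h-1,\dots,0$, move right from $(\eta_{i+1},i)$ to $(\eta_i,i)$ and then, if $i\ge1$, move up to $(\eta_i,i-1)$. The path ends at $(w,0)$. Its vertical steps are $(\eta_i,i)\to(\eta_i,i-1)$ for $1\le i\le h$. Its horizontal steps are $(s-1,\eta'_s)\to(s,\eta'_s)$ for $1\le s\le w$, since $\eta_{i+1}<s\le\eta_i$ means $\eta'_s=i$.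

Call $x+y$ the \emph{level}. It goes from $h$ to $w$ in steps of $\pm1$. The step of row $i$ goes down from level $\eta_i+i$, and the step of column $s$ goes up to level $\eta'_s+s$. So $A$ is the number of down-steps $v+1\to v$ with $v\equiv h$, and $B$ is the number of up-steps $v\to v+1$ with $v\equiv h$. For a fixed integer $v$, the steps between levels $v$ and $v+1$ alternate in direction, so the number of up-steps minus the number of down-steps is $1$ if $h\le v<w$, is $-1$ if $w\le v<h$, and is $0$ otherwise. If $j\ge1$, the $v\equiv h$ in $[h,\,h+3j-2]$ are $h,h+3,\dots,h+3(j-1)$, and $B-A=j$. If $j\le0$, the $v\equiv h$ in $[h+3j-1,\,h-1]$ are $h-3,h-6,\dots,h+3j$, which are $|j|$ in number, and $B-A=-|j|=j$.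
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!30] (0,-3) rectangle (1,0);
\draw (0,-1) grid (4,0) (0,-2) grid (2,-1) (0,-3) grid (1,-2);
\node at (0.5,-0.5) {$\bullet$};
\node at (2,-4) {$\lambda=(4,2,1)$};
\begin{scope}[shift={(6,0)}]
\fill[gray!30] (0,-1) rectangle (5,0);
\draw (0,-1) grid (5,0) (0,-2) grid (3,-1) (0,-3) grid (1,-2);
\node at (2.5,-0.5) {$\bullet$};
\node at (3.5,-0.5) {$\bullet$};
\node at (2.5,-4) {$\mu=(5,3,1)$};
\end{scope}
\begin{scope}[shift={(13,0)},font=\scriptsize]
\draw[dotted] (0,-3) rectangle (5,0);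
\draw[gray] (0,-1) grid (3,0) (0,-2) grid (1,-1);
\draw[thick] (0,-3)--(0,-2)--(1,-2)--(1,-1)--(3,-1)--(3,0)--(5,0);
\draw[line width=2.2pt] (2,-1)--(3,-1)--(3,0)--(4,0);
\node[left] at (0,-3) {3}; \node[left] at (0,-2) {2};
\node[below right] at (1,-2) {3}; \node[below right] at (1,-1) {2};
\node[below right] at (2,-1) {3}; \node[below right] at (3,-1) {4};
\node[above] at (3,0) {3}; \node[above] at (4,0) {4}; \node[above] at (5,0) {5};
\node[font=\normalsize] at (2.5,-4) {$\eta=(3,1,0)$};
\end{scope}
\end{tikzpicture}
\caption{The map $\varphi_1$ replaces the shaded column of $\lambda$, of height $h=3$, by the shaded row of $\mu$, of length $w=5$. Bullets mark the shaded boxes with $a-l\equiv1\pmod3$. Right: the boundary path of the common part $\eta$ in the $3\times5$ rectangle, with the level $x+y$ at each vertex. The bullets correspond to the three heavy steps between levels $3$ and $4$: the vertical (down) step to the bullet in $\lambda$, the two horizontal (up) steps to the bullets in $\mu$. The difference is $j=1$.}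
\label{fig:bz}
\end{figure}

\begin{remark}
The order of the group enters through $w-1\equiv h+1$, which makes $A$ and $B$ count crossings of the same levels. Modulo an integer $r$ this congruence reads $3(j-1)\equiv0$, and it holds for all $j$ only if $r$ divides $3$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
Let $G_{\ge s}$ and $G_{\le s}$ be the parts of $G$ coming from partitions of rank $\ge s$ and $\le s$. Lemma~\ref{lem:bz} says $G_{\ge3j-2}=q^{3j-1}t^j(G_{\le3j}-\delta_{j,0})$, that is, by \eqref{eq:ratio},
\begin{equation}\label{eq:step}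
e_{j-1}\,G_{\ge3j-2}=e_j\,(G_{\le3j}-\delta_{j,0})\qquad(j\in\mathbb{Z}).
\end{equation}
The rank conditions fit together: the target of $\varphi_{j+1}$, rank $\ge3j+1$, is the complement of the set of partitions of rank $\le 3j$, on which $\varphi_j$ is defined. Sums over $j$ converge in $\mathbb{Z}[t][[q]]$, because the $q$-order $j(3j+1)/2$ of $e_j$ tends to infinity with $|j|$. Split $G=G_{\le3j}+G_{\ge3j+1}$ and apply \eqref{eq:step} with $j+1$ in place of $j$:
\[
\sum_j(-1)^je_jG=\sum_j(-1)^je_jG_{\le3j}+\sum_j(-1)^je_{j+1}\big(G_{\le3j+3}-\delta_{j+1,0}\big).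
\]
With $i=j+1$ the last sum is $-\sum_i(-1)^ie_iG_{\le3i}+e_0$, so the total is $e_0=1$. The constant $1$ is the empty partition, the only one left unmatched.

For $j\ge1$ put $Q_j=e_{j-1}G_{\ge3j-2}$. Then \eqref{eq:step} reads $Q_j=e_j(G-G_{\ge3j+1})=e_jG-Q_{j+1}$. The $q$-order of $Q_j$ tends to infinity, so iteration gives $Q_j=G\sum_{i\ge j}(-1)^{i-j}e_i$. Substitute $G=1/\sum_i(-1)^ie_i$ and divide by $e_{j-1}$.
\end{proof}

This completes the proof of Theorem~\ref{thm:betti}.

\section{Surfaces with isolated scalar fixed points}\label{sec:surfaces}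

An invariant subscheme of $S$ splits into parts at the fixed points and a part on which the group acts freely, so the classes $[H_n(S)]$ are governed by local data. Theorem~\ref{thm:surface} weights each component by $\mathbb{L}^{-\dim C}$ because this is what duality needs in order to exchange $(u,v)$ with $(u^{-1},v^{-1})$ when the components have different dimensions; the weight is compatible with the splitting because dimensions add over the parts. We use the following facts.
\begin{itemize}
\item[(d)] A bijective morphism $X\to Y$ of complex varieties gives $[X]=[Y]$. In characteristic $0$ an injective morphism from an irreducible variety is birational onto the closure of its image, so by Noetherian induction $X$ and $Y$ can be cut into locally closed pieces that correspond isomorphically.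
\item[(e)] For $X$ quasi-projective let $Z_X(x)=\sum_n[\mathrm{Sym}^nX]x^n$. If $Y\subset X$ is closed, then $Z_X=Z_YZ_{X\setminus Y}$, by (d) applied to $\bigsqcup_i\mathrm{Sym}^iY\times\mathrm{Sym}^{n-i}(X\setminus Y)\to\mathrm{Sym}^nX$. Since $\mathrm{Sym}^n\mathbb{P}^1\cong\mathbb{P}^n$ has class $1+\mathbb{L}+\dots+\mathbb{L}^n$, we have $Z_{\mathbb{P}^1}(x)=1/((1-x)(1-\mathbb{L}x))$.
\item[(f)] (G\"ottsche \cite{Got}) For a smooth quasi-projective surface $X$, $\sum_m[X^{[m]}]x^m=\prod_{k\ge1}Z_X(\mathbb{L}^{k-1}x^k)$.
\item[(g)] The polynomial $E$ extends to a ring homomorphism $K_0(\mathrm{Var}_{\mathbb{C}})\to\mathbb{Z}[u,v]$, defined by the mixed Hodge structure on compactly supported cohomology, with $\mathbb{L}\mapsto uv$.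
\end{itemize}

The contribution of one fixed point is the punctual series of the plane. Let $H_{n,0}\subset H_n$ be the closed locus of subschemes supported at $0$, and let
\[
F_0=\sum_{n\ge0}q^n\sum_C\mathbb{L}^{-\dim C}[C\cap H_{n,0}],
\]
where $C$ runs over the components of $H_n$ and $H_0$ is a point.

\begin{lemma}\label{lem:punctual}
$\displaystyle F_0=\prod_{k\ge1}\frac{1}{(1-\mathbb{L}^{1-k}q^{3k-2})(1-\mathbb{L}^{-k}q^{3k-1})(1-\mathbb{L}^{-k-1}q^{3k})}$.
\end{lemma}

\begin{proof}
In the model \eqref{eq:embedding}, a point $([v],u)$ has a limit as $\tau\to\infty$ if and only if $u=0$, because the weights on $\mathbb{A}^b$ are positive. So $H_{n,0}$ is the set of points with a limit as $\tau\to\infty$, and by (c), $C\cap H_{n,0}$ is a disjoint union of locally closed cells $\mathbb{A}^{d^-_\lambda}$ over the $\lambda$ with $I_\lambda\in C$. Since $d^-_\lambda-\dim C=-d^+_\lambda$, the series $F_0$ is the value at $t=\mathbb{L}^{-1}$ of $\sum_\lambda q^{|\lambda|}t^{d^+_\lambda}$. By \eqref{eq:dpm} and Lemma~\ref{lem:triples} with $z=t$, this sum is $G\prod_s(1-t^sq^{3s})/(1-t^{s+1}q^{3s})$.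 Now use \eqref{eq:Gproduct}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
Let $p_1,\dots,p_N$ be the fixed points and $U=S\setminus\{p_1,\dots,p_N\}$. By (a) and (b), $H_n(S)$ is smooth, and its dimension at an ideal $I$ is $\dim\mathrm{Hom}(I,\mathcal{O}/I)^{\mathbb{Z}_3}$.

\emph{The free part.} Since $3$ is prime, $\mathbb{Z}_3$ acts freely on $U$. So $U/\mathbb{Z}_3$ is a smooth quasi-projective surface, $\pi:U\to U/\mathbb{Z}_3$ is an \'etale Galois cover, and $\pi^*$ is an equivalence from coherent sheaves on $U/\mathbb{Z}_3$ to equivariant coherent sheaves on $U$. Hence the invariant finite subschemes of $U$ are the $\pi^{-1}(W)$ with $W\in(U/\mathbb{Z}_3)^{[m]}$; such a subscheme has length $3m$, and its invariant tangent space is $\mathrm{Hom}(I_W,\mathcal{O}_W)$, of dimension $2m$ by (a).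

\emph{The fixed points.} Let $\mathfrak{m}_i$ be the maximal ideal of $\mathcal{O}_{S,p_i}$. Averaging over the group gives an equivariant splitting of $\mathfrak{m}_i\to\mathfrak{m}_i/\mathfrak{m}_i^2$, hence an equivariant isomorphism $\widehat{\mathcal{O}}_{S,p_i}\cong\mathbb{C}[[x,y]]$ with a linear action. By hypothesis this action is by the group of scalars $\langle\zeta\rangle$; this is where the scalar hypothesis enters (compare Remark~\ref{rem:trivial}). An ideal of colength $n_i$ supported at $p_i$ contains $\mathfrak{m}_i^{n_i}$, and $\mathrm{Hom}(I,\mathcal{O}/I)$ does not change under completion. So the invariant subschemes of length $n_i$ supported at $p_i$ are parametrized by $H_{n_i,0}$, with the same invariant tangent spaces as in $H_{n_i}$.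

\emph{Assembling.} An invariant subscheme is uniquely a disjoint union $Z_1\sqcup\dots\sqcup Z_N\sqcup\pi^{-1}(W)$ with $Z_i$ supported at $p_i$. For $n_1+\dots+n_N+3m=n$ and components $C_i$ of $H_{n_i}$, the union of the universal families defines an injective morphism
\[
(C_1\cap H_{n_1,0})\times\dots\times(C_N\cap H_{n_N,0})\times(U/\mathbb{Z}_3)^{[m]}\longrightarrow H_n(S),
\]
and the images of these morphisms partition $H_n(S)$. The space $\mathrm{Hom}(I,\mathcal{O}/I)$ is the direct sum of the contributions of the parts, so $H_n(S)$ has dimension $\sum_i\dim C_i+2m$ at every point of the image. For each $d$, the sources with $\sum_i\dim C_i+2m=d$ thus map bijectively onto the union of the $d$-dimensional components. By (d),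
\begin{equation}\label{eq:assemble}
\sum_n\langle H_n(S)\rangle q^n=F_0^{\,N}\sum_m\mathbb{L}^{-2m}[(U/\mathbb{Z}_3)^{[m]}]\,q^{3m}.
\end{equation}

\emph{The resolution.} The singular points of $S/\mathbb{Z}_3$ are of type $\frac13(1,1)$, and we recall how they are resolved. Let $\tilde S$ be the blowup of $S$ at the $p_i$, with exceptional curves $D_i$. A scalar action fixes $D_i$ pointwise, so near a point of $D_i$ the group acts in suitable coordinates by multiplying one coordinate by a cube root of unity, and $\tilde S/\mathbb{Z}_3$ is smooth. The image $\bar D_i\cong\mathbb{P}^1$ of $D_i$ pulls back to $3D_i$, so $3\bar D_i^2=9D_i^2=-9$ and $\bar D_i^2=-3$. No exceptional curve is a $(-1)$-curve, so $\hat Y=\tilde S/\mathbb{Z}_3$. It is quasi-projective, projective if $S$ is, and it is the disjoint union of the open set $U/\mathbb{Z}_3$ and $N$ copies of $\mathbb{P}^1$. By (e),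
\[
Z_{U/\mathbb{Z}_3}(x)=Z_{\hat Y}(x)\big((1-x)(1-\mathbb{L}x)\big)^N .
\]
Apply (f) to $U/\mathbb{Z}_3$ and to $\hat Y$ with $x=\mathbb{L}^{-2}q^3$. The $k$-th argument is $\mathbb{L}^{k-1}x^k=\mathbb{L}^{-k-1}q^{3k}$, so
\begin{multline*}
\sum_m\mathbb{L}^{-2m}[(U/\mathbb{Z}_3)^{[m]}]q^{3m}\\
=\Big(\sum_m\mathbb{L}^{-2m}[\hat Y^{[m]}]q^{3m}\Big)\prod_{k\ge1}\big((1-\mathbb{L}^{-k-1}q^{3k})(1-\mathbb{L}^{-k}q^{3k})\big)^N.
\end{multline*}
Insert this and Lemma~\ref{lem:punctual} in \eqref{eq:assemble}. The factors $1-\mathbb{L}^{-k-1}q^{3k}$ cancel, and the first formula follows.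

\emph{The projective case.} If $S$ is projective, all components of $H_n(S)$ and of $\hat Y^{[m]}$ are smooth and projective, the latter of dimension $2m$. For such a variety $C$ of dimension $d$, the duality $h^{p,r}=h^{d-p,d-r}$ gives $(uv)^{-d}E(C;u,v)=E(C;u^{-1},v^{-1})$; this is the only use of projectivity. Apply the homomorphism (g), extended by $\mathbb{L}^{-1}\mapsto(uv)^{-1}$, to the first formula. It sends $\langle H_n(S)\rangle$ to $E(H_n(S);u^{-1},v^{-1})$ and $\mathbb{L}^{-2m}[\hat Y^{[m]}]$ to $E(\hat Y^{[m]};u^{-1},v^{-1})$. Replacing $(u,v)$ by $(u^{-1},v^{-1})$ gives the second formula.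
\end{proof}

\begin{example}
For $S=\mathbb{C}^2$ we have $N=1$ and $[\hat Y]=[\tilde S/\mathbb{Z}_3]=\mathbb{L}^2+\mathbb{L}$, a line bundle over $\mathbb{P}^1$. The coefficient of $q^3$ in $(1+(1+\mathbb{L}^{-1})q^3)(1-\mathbb{L}^{-1}q^3)/((1-q)(1-\mathbb{L}^{-1}q^2))$ is $2+\mathbb{L}^{-1}$, which equals $\langle H_3\rangle=1+\mathbb{L}^{-2}(\mathbb{L}^2+\mathbb{L})$ by Example~\ref{ex:small}. A projective example is $S=(\mathbb{C}/\mathbb{Z}[\zeta])^2$ with $\zeta$ acting by multiplication; each factor has $|1-\zeta|^2=3$ fixed points, so $N=9$. For any projective $S$ the coefficient of $q^2$ in the second formula is $\binom{N+1}{2}+Nuv=\binom{N}{2}+N(1+uv)$: the pairs of distinct fixed points, and one copy of $H_2\cong\mathbb{P}^1$ at each fixed point.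
\end{example}

\begin{thebibliography}{9}

\bibitem{BZ}
Bressoud and Zeilberger, \emph{Bijecting Euler's partitions-recurrence}, Amer. Math. Monthly \textbf{92} (1985).

\bibitem{CR}
Deborah Castro and Dustin Ross, \emph{Topology of $\mathbb{Z}_3$ equivariant Hilbert schemes}, arXiv:1810.05750 (2018).

\bibitem{ES}
Ellingsrud and Str{\o}mme, Invent. Math. \textbf{87} (1987).

\bibitem{Got}
G\"ottsche, \emph{On the motive of the Hilbert scheme of points on a surface}, Math. Res. Lett. \textbf{8} (2001).

\bibitem{Nak}
Nakajima, \emph{Lectures on Hilbert schemes}.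

\end{thebibliography}
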